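\title{Hausdorff dimension equals topological dimension in geodesically complete Busemann spaces}

\begin{abstract}
We prove that the Hausdorff dimension equals the topological dimension for every separable, locally compact, locally geodesically complete metric space that is locally nonpositively curved in the sense of Busemann. This solves a problem posed by Fujioka and Gu. The method also bounds the Assouad dimension of a compact subset by the topological dimension of any open neighborhood, and it characterizes the inequality $\dim X\ge n$ by measure, by rectifiable pieces, and by normed spaces in iterated tangent cones. The proof turns the dilations of a tangent cone into translations of the next one, builds a normed space one dimension at a time, and detects the topological dimension by a finite configuration of points.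
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

A separable metric space $X$ has two basic dimensions. The topological (covering) dimension $\dim X$ counts the unavoidable overlaps in fine open covers; it is an integer or $\infty$ and depends only on the topology. The Hausdorff dimension $\dim_H X$ measures how many small sets a cover needs; it is a real number or $\infty$ and depends on the metric. Szpilrajn's theorem gives $\dim X\le\dim_H X$, and the inequality can be strict: on the line with the metric $|x-y|^{1/2}$ every diameter is the square root of the usual one, so $\dim_H=2$ while $\dim=1$. Equality says that the space is metrically no larger than its topology forces it to be. This paper proves equality under a convexity condition on the metric.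

All spaces are nonempty. A \emph{constant-speed shortest path} is a map $\gamma:[0,1]\to X$ with $d(\gamma(s),\gamma(t))=|s-t|\,d(\gamma(0),\gamma(1))$; constant paths are allowed. A \emph{local geodesic} is a path that is locally a unit-speed shortest path. A complete geodesic space is \emph{BNPC} (Busemann nonpositively curved) if $t\mapsto d(\gamma(t),\eta(t))$ is convex on $[0,1]$ for any two constant-speed shortest paths $\gamma,\eta$. We need the local version.

\begin{definition}\label{def:gnpc}
A metric space $X$ is \emph{locally BNPC} if every point has a neighborhood $U$ such that any two points of $U$ are joined by a shortest path, and for any two constant-speed shortest paths $\gamma,\eta:[0,1]\to U$ the function $t\mapsto d(\gamma(t),\eta(t))$ is convex on $[0,1]$. It is \emph{locally geodesically complete} if every local geodesic defined on a nondegenerate compact interval extends, as a local geodesic, beyond both endpoints. It is \emph{GNPC} if it is separable, locally compact, locally geodesically complete and locally BNPC.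
\end{definition}

The basic example is a finite-dimensional normed space $(V,N)$ whose norm is strictly convex, that is, $N(u+v)<N(u)+N(v)$ unless one of $u,v$ is a nonnegative multiple of the other. Its constant-speed shortest paths are affine maps, so $t\mapsto N(\gamma(t)-\eta(t))$ is convex, and its local geodesics are pieces of lines, so they extend. Both dimensions equal $\dim V$. The example also shows that the infinitesimal models of GNPC spaces include non-Euclidean norms, so a proof cannot rely on an inner product.

GNPC spaces are the Busemann analogue of GCBA spaces, the separable, locally compact, locally geodesically complete spaces with curvature bounded above in the sense of Alexandrov; local geodesic completeness is understood above as in the GCBA theory of Lytchak and Nagano. For GCBA spaces the Hausdorff dimension equals the topological dimension, by a result of Lytchak and Nagano. Fujioka and Gu \cite{FG} pose the problem of showing the same for GNPC spaces. The statement is true.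

\begin{theorem}\label{thm:A}
For every GNPC space $X$ we have $\dim_HX=\dim X$ in $[0,\infty]$.
\end{theorem}

The method gives two additions. Write $\bar B(x,\rho)$ for the closed ball. The \emph{Assouad dimension} $\dim_AK$ of a metric space $K$ is the infimum of those $s\ge0$ for which there is a constant $C$ such that, for all $q\in K$, $\rho>0$ and $0<\varepsilon<1$, the ball of radius $\rho$ about $q$ in $K$ can be covered by at most $C\varepsilon^{-s}$ closed balls of radius $\varepsilon\rho$ centered in $K$. It controls coverings at all points and all pairs of scales at once.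

\begin{theorem}\label{thm:B}
Let $X$ be GNPC, $K\subset X$ nonempty and compact, and $U\supset K$ open. Then $\dim_AK\le\dim U$. In particular, if $\dim K=\dim X$, then the Hausdorff, lower box, upper box and Assouad dimensions of $K$ all equal $\dim X$.
\end{theorem}

For metric spaces $F$ and $Y$, a map $F\to Y$, $x\mapsto\hat x$, is a \emph{$\theta$-approximation at scale $\mu>0$} if $|\mu\,d(\hat x,\hat y)-d(x,y)|<\theta$ for all $x,y\in F$: after magnification by $\mu$, the image reproduces the distances of $F$ up to an error $\theta$.

\begin{theorem}\label{thm:C}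
For a GNPC space $X$ and an integer $n\ge1$ the following are equivalent:
\begin{itemize}
\item[(a)] $\dim X\ge n$;
\item[(b)] $\dim_HX>n-1$;
\item[(c)] $\mathcal H^n(X)>0$;
\item[(d)] some Lipschitz map $[0,1]^n\to X$ has image of positive $\mathcal H^n$-measure;
\item[(e)] for every $\varepsilon>0$ there are a norm on $\mathbb R^n$, a compact set $A\subset\mathbb R^n$ of positive Lebesgue measure and a $(1+\varepsilon)$-biLipschitz embedding of $A$, with the norm metric, into $X$;
\item[(f)] there are $p\in X$ and an $n$-dimensional normed space $V$ such that for every finite $F\subset V$ and every $\theta>0$ there is a $\theta$-approximation $F\to\bar B(p,\theta)$ at some scale $\mu>1/\theta$.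
\end{itemize}
\end{theorem}

\subsection{Trees, and what the hypotheses exclude}

Trees show why equality is the answer to expect, and why it depends on the extension of geodesics. An $\mathbb R$-tree is a uniquely geodesic space in which the union of two segments that share only an endpoint is a segment. Complete $\mathbb R$-trees are CAT(0), hence BNPC.

\begin{example}[a tree with leaves]\label{ex:leaves}
Start from a root and give each vertex of level $k\ge0$ four children, joined to it by edges of length $2^{-k-1}$. The completion $T$ is a complete $\mathbb R$-tree, and it is compact, because it lies within distance $2^{-k}$ of the finite subtree of levels $\le k$. The new points form the closed set $L$ of \emph{leaves}, coded by sequences in $\{1,2,3,4\}$; two leaves whose codes agree in exactly the first $k$ places are at distance $2^{1-k}$. Let $\nu$ be the probability measure on $L$ that gives mass $4^{-k}$ to each cylinder of length $k$. A subset of $L$ of positive diameter has diameter $2^{1-k}$ for some $k$ and lies in one such cylinder, whose mass is a quarter of the squared diameter. So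 every countable cover of $L$ has $\sum\operatorname{diam}^2\ge4$, and $\dim_HT\ge2$. On the other hand $T$ is the union of countably many segments and of $L$, which has partitions into arbitrarily small relatively open cylinders and so has dimension $0$; by the countable closed sum theorem $\dim T=1$. The only part of Definition~\ref{def:gnpc} that fails is geodesic completeness: a segment ending at a leaf does not extend.
\end{example}

\begin{example}[a tree without leaves]\label{ex:noleaves}
Let an $\mathbb R$-tree $X$ be GNPC and $p\in X$. For small $r$ the ball $\bar B(p,4r)$ is compact and every $y\ne p$ in $\bar B(p,r)$ lies on a segment from $p$ to a point $y'$ with $d(p,y')=2r$ (Lemma~\ref{lem:tame} below). If two such segments differ at distance $r$ from $p$, they separate earlier, and their endpoints are more than $2r$ apart. By compactness only finitely many initial segments of length $r$ occur, and they cover $\bar B(p,r)$. Thus $X$ is locally a finite union of segments.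
\end{example}

The mechanism of Example~\ref{ex:noleaves} is general: every small feature near $p$ is the contraction of a feature of definite size, and a compact ball has room for only boundedly many of these. Separability is also needed: an uncountable set with all distances equal to $1$ satisfies the other three conditions, has $\dim=0$, and has $\dim_H=\infty$ since it has no countable cover by sets of diameter less than $1$. The line with the metric $|x-y|^{1/2}$ has no local geodesics, so it satisfies all conditions except the last one.

\section{The method in the smallest cases}\label{sec:idea}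

Given Szpilrajn's inequality, Theorem~\ref{thm:A} amounts to the implication
\begin{equation}\label{eq:key}
\mathcal H^s(X)>0\ \text{ for some real } s>n\quad\Longrightarrow\quad\dim X\ge n+1 .
\end{equation}
For $n=0$ it is immediate. A space with $\mathcal H^s(X)>0$ is uncountable; being separable, it has a nonisolated point $p$; and $p$ is joined to a nearby point by a shortest path, which is an arc, so $\dim X\ge1$.

For $n=1$ we must find two independent directions, and the only information is that $X$ has too much mass to be a countable union of rectifiable curves. We show how the directions arise in a model: a finite-dimensional normed space $V$ with $\mathcal H^s(V)>0$ for some $s>1$, of which we use at first only the metric and the dilations $h_\lambda v=\lambda v$. Such dilations exist on every tangent cone of a GNPC space.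

\emph{Dilations become translations.} Fix $z\ne0$ and look at $V$ near $z$ at scale $\rho$, writing points as $z+\rho v$. For fixed $\tau\in\mathbb R$,
$$h_{e^{\rho\tau}}(z+\rho v)=z+\rho\,(v+\tau z)+o(\rho)\qquad(\rho\to0).$$
In the magnified picture the dilations converge to the flow of translations $\varphi_\tau v=v+\tau z$. The reason is metric: $h_{e^{\rho\tau}}$ multiplies distances by $e^{\rho\tau}\to1$ and moves points near $z$ by about $\rho|\tau|\,d(0,z)$. The orbit $O=\mathbb Rz$ of the new base point is a line.

\emph{Sweeping.} The magnified space has its own dilations $h'_\lambda v=\lambda v$ about its base point. The line $O$ is $\mathcal H^s$-null because $s>1$, so there is a point $y\notin O$. The map $A(t,\lambda)=\varphi_th'_\lambda y=tz+\lambda y$, for $t\in\mathbb R$ and $0<\lambda<1$, sweeps out a strip of positive area. Magnify once more, at a point $z'=A(a,\lambda)$ of the strip. The maps $\varphi_{\rho\tau_1}$ become the translations by $\tau_1z$, and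
$$\varphi_a h'_{e^{\rho\tau_2}}\varphi_{-a}(z'+\rho v)=az+e^{\rho\tau_2}(\lambda y+\rho v)=z'+\rho\,(v+\tau_2\lambda y)+o(\rho),$$
so the conjugated dilations become the translations by $\tau_2\lambda y$. The orbit of the base point under the two flows is a normed plane. If $s>2$, this plane is again $\mathcal H^s$-null, and the step can be repeated.

In a general GNPC space three things have to be supplied. First, the magnified limits must exist, carry dilations, stay in a class where the step can be repeated, and keep positive $\mathcal H^s$-measure (Sections~\ref{sec:tame} and~\ref{sec:blowup}). Second, without linear algebra the strip is only a Lipschitz image; a degree argument shows that it has positive area, and Kirchheim's metric differentiability theorem shows that it looks like a normed plane at some point (Section~\ref{sec:flow}). Third, the normed space lies in an iterated limit and not in $X$, and only finite configurations return to $X$, with small errors. We show that $2k+1$ well-placed points force topological dimension at least $k$ (Section~\ref{sec:criterion}). Section~\ref{sec:proofs}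 assembles the three theorems.

\section{Standard facts}\label{sec:facts}

\subsection*{Hausdorff content and measure}
For $s>0$ and $0<\delta\le\infty$ let $\mathcal H^s_\delta(A)=\inf\sum_l(\operatorname{diam}U_l)^s$, the infimum over countable covers of $A$ by sets of diameter at most $\delta$; the covering sets may be taken to be subsets of $A$. Then $\mathcal H^s=\sup_\delta\mathcal H^s_\delta$ is the Hausdorff measure (we need no normalizing constant), $\mathcal H^s_\infty$ is the \emph{Hausdorff content}, and $\dim_HA=\inf\{s>0:\mathcal H^s(A)=0\}$, so that $\mathcal H^s(A)=\infty$ for $0<s<\dim_HA$. Both $\mathcal H^s$ and $\mathcal H^s_\infty$ are countably subadditive, an $L$-Lipschitz map increases them by at most the factor $L^s$, and $\mathcal H^s_\infty(A)=0$ if and only if $\mathcal H^s(A)=0$. On $\mathbb R^k$, $\mathcal H^k$ is a constant multiple of Lebesgue outer measure. Hence a Lipschitz image of $\mathbb R^m$ is $\mathcal H^s$-null for $s>m$. We work with the content because it is finite on bounded sets and passes to limits.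

\subsection*{Covering dimension}
We have $\dim Y\le n$ if every finite open cover of $Y$ has a finite open refinement such that each point lies in at most $n+1$ of its members; $\dim Y$ is the least such $n\ge0$, or $\infty$. If $Y'\subset Y$ is closed, then $\dim Y'\le\dim Y$.

\begin{theorem}[Szpilrajn; see {\cite[Ch.~VII]{HW}}]\label{thm:S}
If $Y$ is a separable metric space with $\dim Y\ge n$, $n\ge1$, then $\mathcal H^n(Y)>0$. Hence $\dim Y\le\dim_HY$.
\end{theorem}

\subsection*{Lipschitz maps}
An $L$-Lipschitz function $g$ on a subset $O$ of a metric space extends to an $L$-Lipschitz function on the whole space by McShane's formula $x\mapsto\inf_{a\in O}(g(a)+L\,d(x,a))$. A Lipschitz map from $\mathbb R^k$ into a metric space has no derivative, but its pullback metric has a first-order expansion almost everywhere.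

\begin{theorem}[Kirchheim \cite{Ki}]\label{thm:K}
Let $f:\mathbb R^k\to M$ be a Lipschitz map into a metric space. For almost every $x$ there is a seminorm $\mathrm{MD}_x$ on $\mathbb R^k$ with
$$d(f(u),f(v))=\mathrm{MD}_x(u-v)+o(|u-x|+|v-x|)\qquad(u,v\to x).$$
The area formula holds with a Jacobian that is positive exactly when $\mathrm{MD}_x$ is a norm; so if $E$ is measurable and $\mathcal H^k(f(E))>0$, then $\mathrm{MD}_x$ is a norm on a subset of $E$ of positive measure. For every $\varepsilon>0$, the set $\{x:\mathrm{MD}_x\text{ is a norm}\}$ is, up to a null set, a countable union of compact sets on each of which $f$ is $(1+\varepsilon)$-biLipschitz with respect to some norm.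
\end{theorem}

\subsection*{Maps of boxes}
All our lower bounds come from the following form of the degree argument.

\begin{lemma}\label{lem:degree}
Let $Q=\prod_{j=1}^k[-L_j,L_j]$ with all $L_j>0$, and let $G:Q\to\mathbb R^k$ be continuous. If $G|_{\partial Q}$ is homotopic to the inclusion through maps $\partial Q\to\mathbb R^k\setminus\{0\}$, then $G(Q)$ contains a neighborhood of $0$.
\end{lemma}

\begin{proof}
Let $|w|<\min_{\partial Q}|G|$. On $\partial Q$ the maps $G-\tau w$, $0\le\tau\le1$, avoid $0$, so $(G-w)|_{\partial Q}$ is homotopic to the inclusion in $\mathbb R^k\setminus\{0\}$. If $w\notin G(Q)$, then $G-w$ maps the contractible set $Q$ to $\mathbb R^k\setminus\{0\}$, so the inclusion $\partial Q\to\mathbb R^k\setminus\{0\}$ is null-homotopic. This is false, since it is a homotopy equivalence and spheres are not contractible.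
\end{proof}

\subsection*{Composition of approximations}
If $F\to F_1\subset Y_1$ is a $\frac\theta2$-approximation at scale $\mu_1$ and $F_1\to Y_2$ is a $\frac{\theta}{2\mu_1}$-approximation at scale $\mu_2$, then the composition is a $\theta$-approximation at scale $\mu_1\mu_2$. Indeed, if $x_1,y_1$ and $x_2,y_2$ are the successive images of $x,y$, then
\begin{equation}\label{eq:compose}
|\mu_1\mu_2\,d(x_2,y_2)-d(x,y)|\le\mu_1|\mu_2\,d(x_2,y_2)-d(x_1,y_1)|+|\mu_1d(x_1,y_1)-d(x,y)|<\theta .
\end{equation}

\subsection*{Ultralimits}
Fix a nonprincipal ultrafilter $\omega$ on $\mathbb N$, viewed as a finitely additive $\{0,1\}$-valued measure on all subsets of $\mathbb N$ that vanishes on finite sets and has total mass $1$. A property holds for \emph{$\omega$-most $i$} if it holds on a set of measure $1$. Finitely many such properties hold simultaneously for $\omega$-most $i$, and if $\mathbb N$ is covered by finitely many sets, one of them has measure $1$. Every sequence $(\xi_i)$ in a compact metric space has a unique $\omega$-limit $\xi=\lim_\omega\xi_i$, meaning that for each $\delta>0$ we have $d(\xi_i,\xi)<\delta$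 for $\omega$-most $i$; it agrees with the ordinary limit when that exists. Let $Z$ be a metric space, $q_i\in Z$, $\rho_i>0$. The \emph{$\omega$-limit of $(\rho_i^{-1}Z,q_i)$} is the set of sequences $(x_i)$ in $Z$ with $\sup_id(q_i,x_i)/\rho_i<\infty$, with the distance $\lim_\omega d(x_i,y_i)/\rho_i$ and with sequences at distance $0$ identified. We write $[x_i]$ for the class of $(x_i)$ and $o=[q_i]$. The $\omega$-limit is a complete metric space. A class depends only on the terms $x_i$ for $\omega$-most $i$, so it suffices to define these, with a uniform bound, and to put $x_i=q_i$ otherwise.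

\section{Tame spaces}\label{sec:tame}

Convexity of the distance between \emph{all} pairs of shortest paths is fragile under limits: the strictly convex $\ell^p$-norms on $\mathbb R^2$ converge, as $p\to\infty$, to the $\ell^\infty$-norm, for which shortest paths are not unique. The line segments in the limit are still well behaved. We therefore keep track of a chosen family of shortest paths and of four properties of it that pass to limits.

\begin{definition}\label{def:tame}
A metric space $Z$ is \emph{$r$-tame at $p$} if $B=\bar B(p,4r)$ is compact and there is a map $\sigma:B\times B\times[0,1]\to B$, written $\sigma_{xy}(t)$, such that: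
\begin{itemize}
\item[(T1)] $\sigma_{xy}(0)=x$, $\sigma_{xy}(1)=y$, and $d(\sigma_{xy}(s),\sigma_{xy}(t))=|s-t|\,d(x,y)$;
\item[(T2)] $d(\sigma_{xy}(t),\sigma_{x'y'}(t))\le(1-t)\,d(x,x')+t\,d(y,y')$;
\item[(T3)] for $0\le a\le b\le1$, $x'=\sigma_{xy}(a)$ and $y'=\sigma_{xy}(b)$ we have $\sigma_{x'y'}(t)=\sigma_{xy}((1-t)a+tb)$;
\item[(T4)] if $x\in\bar B(p,2r)$, $y\in B$, $x\ne y$ and $d(x,y)\le L\le2r$, there is $y'\in B$ with $d(x,y')=L$ and $y=\sigma_{xy'}(d(x,y)/L)$.
\end{itemize}
It is \emph{tame at $p$} if this holds for some $r>0$. It is \emph{globally tame} if it is proper (closed balls are compact) and there is $\sigma:Z\times Z\times[0,1]\to Z$ with (T1)--(T3) such that (T4) holds, with $y'\in Z$, for all $x\ne y$ and all $L\ge d(x,y)$.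
\end{definition}

Property (T2) is what remains of Busemann convexity, (T3) of the uniqueness of shortest paths, and (T4) of geodesic completeness. Every finite-dimensional normed space is globally tame with $\sigma_{xy}(t)=(1-t)x+ty$. By (T1), $\sigma_{qq}\equiv q$, so (T2) gives
\begin{equation}\label{eq:convex}
d(q,\sigma_{xy}(t))\le(1-t)\,d(q,x)+t\,d(q,y).
\end{equation}
In particular $\sigma_{xy}$ stays in any ball that contains $x$ and $y$. A globally tame space is therefore $r$-tame at every point $p$ for every $r>0$: the point $y'$ in (T4) satisfies $d(p,y')\le d(p,x)+L\le4r$. Also, (T1) and (T2) give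
\begin{equation}\label{eq:lip}
d(\sigma_{xy}(t),\sigma_{x'y'}(t'))\le(1-t)\,d(x,x')+t\,d(y,y')+|t-t'|\,d(x',y'),
\end{equation}
so $\sigma$ is continuous.

\begin{lemma}\label{lem:tame}
A GNPC space $X$ is tame at every point.
\end{lemma}

\begin{proof}
Let $U$ be a neighborhood of $p$ as in Definition~\ref{def:gnpc}. Choose $r>0$ with $\bar B(p,8r)$ compact and contained in $U$, and let $B=\bar B(p,4r)$.

\emph{(T1)--(T3).} Let $x,y\in B$ and let $\gamma$ be a constant-speed shortest path from $x$ to $y$. Each of its points is within $d(x,y)/2\le4r$ of $x$ or of $y$, so $\gamma$ lies in $\bar B(p,8r)\subset U$. Convexity of the distance to the constant path $p$ shows that $\gamma$ lies in $B$. For two such paths with the same endpoints the distance function is convex and vanishes at $0$ and $1$, so they agree. Put $\sigma_{xy}=\gamma$. Then (T1) is the definition, (T2) is the convexity hypothesis, and (T3) follows from uniqueness.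

\emph{Local geodesics in $B$ are shortest paths.} Let $c:[0,1]\to B$ be a local geodesic, reparametrized affinely, and let $f(t)=d(c(t),\sigma_{c(0)c(1)}(t))$. On short intervals both paths restrict to constant-speed shortest paths in $U$, so $f$ is convex near each point, and $f(0)=f(1)=0$. If $\max f>0$, the first point $t_0$ where the maximum is attained is interior, and for small $h>0$ we get $f(t_0)\le\frac12(f(t_0-h)+f(t_0+h))<f(t_0)$. So $f=0$ and $c=\sigma_{c(0)c(1)}$.

\emph{(T4).} Let $x,y,L$ be as in (T4) and $\ell=d(x,y)$. Let $S$ be the set of $b\in[\ell,2r]$ for which there is $w\in B$ with $d(x,w)=b$ and $y=\sigma_{xw}(\ell/b)$. Then $\ell\in S$, and $S$ is closed because $B$ is compact and $\sigma$ is continuous. Let $b=\max S$, with the point $w$, and suppose $b<2r$. Then $d(p,w)\le2r+b<4r$. By geodesic completeness the unit-speed parametrization of $\sigma_{xw}$ extends to a local geodesic $\gamma$ on $[0,b+\delta]$; for small $\delta>0$ it lies in $B$ and $b+\delta\le2r$. By the previous paragraph $\gamma((b+\delta)t)=\sigma_{xw'}(t)$ with $w'=\gamma(b+\delta)$. Comparing speeds gives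 $d(x,w')=b+\delta$, and $y=\gamma(\ell)=\sigma_{xw'}(\ell/(b+\delta))$. So $b+\delta\in S$, a contradiction. Hence $b=2r$. The point $y'=\sigma_{xw}(L/2r)$ has $d(x,y')=L$, and (T3) gives $\sigma_{xy'}(\ell/L)=\sigma_{xw}(\ell/2r)=y$.
\end{proof}

From here on the hypotheses on $X$ enter only through separability and Lemma~\ref{lem:tame}.

\section{Blow-ups}\label{sec:blowup}

Throughout this section $Z$ is $r$-tame at $p$, $B=\bar B(p,4r)$, $q_i\in\bar B(p,r)$, and $0<\rho_i\to0$. The $\omega$-limit $T$ of $(\rho_i^{-1}Z,q_i)$, with base point $o=[q_i]$, is the \emph{blow-up of $Z$ along $(q_i,\rho_i)$}. If $q_i=p$ for all $i$, we call $T$ the \emph{tangent cone of $Z$ at $p$ along $(\rho_i)$}. Moving base points are needed only for Theorem~\ref{thm:B}. If $[x_i]\in T$, then $d(q_i,x_i)\to0$, so $x_i\in\bar B(p,2r)$ for all large $i$.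

For $q\in\bar B(p,r)$ and $0<t\le1$ let $c^q_t:B\to B$, $c^q_t(x)=\sigma_{qx}(t)$, be the contraction toward $q$. It is $t$-Lipschitz by (T2). The decisive consequence of (T4) is that
\begin{equation}\label{eq:onto}
c^q_t\ \text{ maps }\ \bar B(q,2r)\subset B\ \text{ onto }\ \bar B(q,2rt).
\end{equation}
Indeed, $d(q,c^q_tx)=t\,d(q,x)$ by (T1); the point $q$ is fixed; and if $0<d(q,y)\le2rt$, then (T4) with $x=q$ and $L=d(q,y)/t\le2r$ gives $y'\in\bar B(q,2r)$ with $y=c^q_t(y')$. So a small ball, magnified to size $2r$, is a $1$-Lipschitz image of a subset of the fixed compact set $B$. This is the general form of Example~\ref{ex:noleaves}.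

\begin{lemma}[finite sets return]\label{lem:finite}
For every finite $F\subset T$ and $\theta>0$, for $\omega$-most $i$ there is a $\theta$-approximation $F\to B$, $x\mapsto x_i$, at scale $\rho_i^{-1}$ with $d(q_i,x_i)\le(d(o,x)+\theta)\rho_i$ for all $x\in F$.
\end{lemma}

\begin{proof}
Write each $x\in F$ as $[x_i]$. Each of the finitely many required conditions holds for $\omega$-most $i$.
\end{proof}

\begin{lemma}\label{lem:global}
The blow-up $T$ is globally tame.
\end{lemma}

\begin{proof}
\emph{Properness.} Let $R,\delta>0$. Cover $B$ by $M$ sets of diameter at most $2r\delta/(R+1)$. For large $i$ let $t_i=(R+1)\rho_i/(2r)\le1$. By \eqref{eq:onto}, the $t_i$-Lipschitz map $c^{q_i}_{t_i}$ sends $\bar B(q_i,2r)$ onto $\bar B(q_i,(R+1)\rho_i)$, so the latter is covered by $M$ sets $V_{1,i},\dots,V_{M,i}$ of diameter at most $\delta\rho_i$. If $x=[x_i]\in\bar B_T(o,R)$, then $x_i\in\bar B(q_i,(R+1)\rho_i)$ for $\omega$-most $i$, so there is $l\le M$ with $x_i\in V_{l,i}$ for $\omega$-most $i$. Two points with the same $l$ are at distance at most $\delta$. So $\bar B_T(o,R)$ is totally bounded, and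 $T$ is complete; hence $T$ is proper.

\emph{(T1)--(T3).} For $x=[x_i]$, $y=[y_i]$ put $\sigma_{xy}(t)=[\sigma_{x_iy_i}(t)]$. By \eqref{eq:convex} the sequence stays at bounded rescaled distance from $q_i$, and by (T2) its class does not depend on the representatives. Properties (T1)--(T3) hold for each large $i$; divide by $\rho_i$ in (T1) and (T2) and take $\omega$-limits, and in (T3) represent $x',y'$ by $\sigma_{x_iy_i}(a)$, $\sigma_{x_iy_i}(b)$.

\emph{(T4).} Let $\ell=d(x,y)>0$ and $L\ge\ell$. Put $\ell_i=d(x_i,y_i)/\rho_i$ and $L_i=\max(L,\ell_i)$, so that $\lim_\omega\ell_i=\ell$ and $\lim_\omega L_i=L$. For $\omega$-most $i$ we have $x_i\in\bar B(p,2r)$, $y_i\in B$, $x_i\ne y_i$ and $L_i\rho_i\le2r$, so (T4) in $Z$ gives $y_i'\in B$ with $d(x_i,y_i')=L_i\rho_i$ and $y_i=\sigma_{x_iy_i'}(\ell_i/L_i)$. Let $y'=[y_i']$. Then $d(x,y')=L$. By (T1), $d(\sigma_{x_iy_i'}(\ell/L),y_i)=|\ell/L-\ell_i/L_i|\,L_i\rho_i$, so $\sigma_{xy'}(\ell/L)=y$.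
\end{proof}

A globally tame space has contractions toward any point, but these only shrink distances by \emph{at least} the factor $t$. On a tangent cone they become exact and invertible.

\begin{definition}\label{def:dil}
\emph{Dilations} of a metric space $T$ about $o\in T$ are bijections $h_\lambda:T\to T$, $\lambda>0$, with $h_\lambda h_\mu=h_{\lambda\mu}$, $h_\lambda o=o$,
$$d(h_\lambda x,h_\lambda y)=\lambda\,d(x,y),\qquad d(h_\lambda x,h_\mu x)=|\lambda-\mu|\,d(o,x).$$
Then $h_1=\mathrm{id}$. We put $h_0\equiv o$; the last identity then holds for all $\lambda,\mu\ge0$.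
\end{definition}

\begin{lemma}\label{lem:dil}
If $q_i=p$ for all $i$, then $T$ has dilations about $o$.
\end{lemma}

\begin{proof}
Write $c_t=c^p_t$. By (T3) with $a=0$, $b=t$ we have $c_sc_t=c_{st}$. Hence $d(c_{st}\xi,c_{st}\eta)\le s\,d(c_t\xi,c_t\eta)$, so $t\mapsto d(c_t\xi,c_t\eta)/t$ is nondecreasing on $(0,1]$ and
$$d_0(\xi,\eta)=\lim_{t\to0}d(c_t\xi,c_t\eta)/t$$
exists. For $a>0$ and $\xi\in\bar B(p,2r)$ put $e_a(\xi)=[c_{a\rho_i}\xi]\in T$. Then $e_a(p)=o$, $d(o,e_a(\xi))=a\,d(p,\xi)$, and
\begin{equation}\label{eq:e}
d(e_a(\xi),e_a(\eta))=a\,d_0(\xi,\eta),\qquad e_a(\xi)=e_{a'}(c_{a/a'}\xi)\quad(a\le a').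
\end{equation}

Every $x=[x_i]\in T$ is of the form $e_a(\xi)$. Let $a=(d(o,x)+1)/(2r)$. For $\omega$-most $i$ we have $a\rho_i\le1$ and $d(p,x_i)\le2ra\rho_i$, so \eqref{eq:onto} gives $\xi_i\in\bar B(p,2r)$ with $x_i=c_{a\rho_i}\xi_i$. By compactness $\xi=\lim_\omega\xi_i$ exists, and $d(x_i,c_{a\rho_i}\xi)/\rho_i\le a\,d(\xi_i,\xi)$ has $\omega$-limit $0$. So $x=e_a(\xi)$.

Let $x=e_a(\xi)$, $y=e_b(\eta)$ and $\lambda>0$. Take $a'\ge\max(a,b)$ and put $\xi'=c_{a/a'}\xi$, $\eta'=c_{b/a'}\eta$. The second part of \eqref{eq:e} gives $x=e_{a'}(\xi')$, $y=e_{a'}(\eta')$, $e_{\lambda a}(\xi)=e_{\lambda a'}(\xi')$ and $e_{\lambda b}(\eta)=e_{\lambda a'}(\eta')$. The first part then gives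
$$d(e_{\lambda a}(\xi),e_{\lambda b}(\eta))=\lambda a'd_0(\xi',\eta')=\lambda\,d(x,y).$$
The case $x=y$ shows that $h_\lambda e_a(\xi)=e_{\lambda a}(\xi)$ defines a map $h_\lambda:T\to T$, and the general case shows that it multiplies distances by $\lambda$. The formula gives $h_\lambda h_\mu=h_{\lambda\mu}$, $h_1=\mathrm{id}$ (so each $h_\lambda$ is bijective) and $h_\lambda o=o$. Finally (T1) gives $d(h_\lambda x,h_\mu x)=|\lambda-\mu|\,a\,d(p,\xi)=|\lambda-\mu|\,d(o,x)$.
\end{proof}

Next we show that content survives a blow-up. Because the unit ball of $T$ is compact, a cover of it can be taken finite and pulled back to the small balls of $Z$. A finite cover sees nothing below a fixed fraction of the scale, so a lower bound is needed only for covers in which very small diameters are rounded up to $\kappa_i\rho_i$. This weaker hypothesis is the one that the Assouad dimension supplies.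

\begin{lemma}\label{lem:content}
Let $s,c>0$, let $\kappa_i\ge0$ with $\kappa_i\to0$, and let $E_i\subset\bar B(q_i,\rho_i)$. Suppose that for all $i$ every finite cover $\{V_l\}$ of $E_i$ satisfies $\sum_l\max(\operatorname{diam}V_l,\kappa_i\rho_i)^s\ge c\rho_i^s$. Then $\mathcal H^s_\infty(\bar B_T(o,1))\ge c$. In particular this holds if $\mathcal H^s_\infty(\bar B(q_i,\rho_i))\ge c\rho_i^s$ for all $i$.
\end{lemma}

\begin{proof}
Let a countable cover of $\bar B_T(o,1)$ and $\varepsilon>0$ be given. Enlarge its sets to open sets, increasing $\sum\operatorname{diam}^s$ by at most $\varepsilon$, and take a finite subcover $U_1,\dots,U_M$. Let $\delta>0$ and choose points $x^1,\dots,x^J$ of $\bar B_T(o,1)$ such that every point of this ball is within $\delta$ of one of them. Write $x^l=[x^l_i]$ and choose $j(l)$ with $x^l\in U_{j(l)}$.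

For $\omega$-most $i$, every $v\in E_i$ satisfies $d(v,x^l_i)\le2\delta\rho_i$ for some $l$. Otherwise, for $\omega$-most $i$ there is $v_i\in E_i$ with $d(v_i,x^l_i)>2\delta\rho_i$ for all $l$, and $[v_i]\in\bar B_T(o,1)$ is at distance at least $2\delta$ from every $x^l$. Also, for $\omega$-most $i$ we have $\kappa_i\le5\delta$ and $d(x^l_i,x^{l'}_i)\le(d(x^l,x^{l'})+\delta)\rho_i$ for all $l,l'$. For such $i$ the sets
$$V_{j,i}=\{v\in E_i:\ d(v,x^l_i)\le2\delta\rho_i\ \text{for some $l$ with }j(l)=j\},\qquad1\le j\le M,$$
cover $E_i$ and have diameter at most $(\operatorname{diam}U_j+5\delta)\rho_i$. The hypothesis gives $c\le\sum_{j=1}^M(\operatorname{diam}U_j+5\delta)^s$. Since $M$ does not depend on $\delta$, we may let $\delta\to0$ and then $\varepsilon\to0$. The last assertion is the case $E_i=\bar B(q_i,\rho_i)$, $\kappa_i=0$.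
\end{proof}

It remains to find points and scales at which the hypothesis holds. For a metric space $Y$, $s>0$ and $x\in Y$ define the upper density
$$\Theta(x)=\limsup_{\rho\to0}\rho^{-s}\mathcal H^s_\infty(\bar B(x,\rho)).$$
A bijection $g:Y\to Y$ that multiplies all distances by a factor $\lambda>0$ preserves $\Theta$, because $\mathcal H^s_\infty(\bar B(gx,\lambda\rho))=\lambda^s\mathcal H^s_\infty(\bar B(x,\rho))$.

\begin{lemma}\label{lem:density}
If $Y$ is separable, the set $\{x\in Y:\Theta(x)<\frac12\}$ is $\mathcal H^s$-null.
\end{lemma}

\begin{proof}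
The set is contained in the union of the sets
$$Y_i=\{x:\ \mathcal H^s_\infty(\bar B(x,\rho))\le\tfrac12\rho^s\ \text{ for all }\rho\in(0,1/i)\},$$
and by separability each $Y_i$ is a countable union of sets $M$ of diameter less than $1/i$. Fix such an $M$; then $\mathcal H^s_\infty(M)<\infty$. Let $\theta>0$ and cover $M$ by nonempty sets $U_l\subset M$ with $\sum(\operatorname{diam}U_l)^s\le\mathcal H^s_\infty(M)+\theta$. If $\rho=\operatorname{diam}U_l>0$ and $x\in U_l$, then $U_l\subset\bar B(x,\rho)$ and $\rho<1/i$, so $\mathcal H^s_\infty(U_l)\le\frac12(\operatorname{diam}U_l)^s$; if $U_l$ is a point, both sides vanish. Summing and letting $\theta\to0$ gives $\mathcal H^s_\infty(M)\le\frac12\mathcal H^s_\infty(M)$. So $\mathcal H^s_\infty(M)=0$ and $\mathcal H^s(M)=0$.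
\end{proof}

\begin{corollary}\label{cor:cone}
Let $Z$ be tame at $p$, $s>0$ and $\Theta(p)\ge\frac12$. Then there are $\rho_i\to0$ such that the tangent cone $T$ of $Z$ at $p$ along $(\rho_i)$ is globally tame, has dilations about $o$, and satisfies $\mathcal H^s(T)>0$.
\end{corollary}

\begin{proof}
Choose $\rho_i\to0$ with $\mathcal H^s_\infty(\bar B(p,\rho_i))\ge\frac14\rho_i^s$ and apply Lemmas~\ref{lem:global}, \ref{lem:dil} and~\ref{lem:content}.
\end{proof}

\section{Normed spaces in iterated tangent cones}\label{sec:flow}

We now carry out the construction of Section~\ref{sec:idea}. The induction must remember more than a normed subspace of $T$: the next blow-up takes place at a point off the subspace, where the subspace is no longer visible. What remains visible is a flow of isometries of all of $T$, provided it moves every point at bounded speed.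

\begin{definition}\label{def:flow}
Let $m\ge0$. An \emph{$m$-flow cone} consists of a globally tame space $T$, a point $o\in T$, dilations $h_\lambda$ about $o$, one-parameter groups of isometries $\varphi^1,\dots,\varphi^m$ of $T$, a constant $C$ with $d(x,\varphi^j_\tau x)\le C|\tau|$ for all $x,\tau,j$, and a norm $N$ on $\mathbb R^m$ such that, with $\Phi_t=\varphi^1_{t_1}\circ\dots\circ\varphi^m_{t_m}$,
$$d(\Phi_to,\Phi_{t'}o)=N(t-t')\qquad(t,t'\in\mathbb R^m).$$
\end{definition}

The flows are not assumed to commute with each other or to be compatible with the dilations or with $\sigma$. A $0$-flow cone is a globally tame space with dilations.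

\begin{proposition}\label{prop:step}
Let $T$ be an $m$-flow cone with $\mathcal H^s(T)>0$ for some $s>m$. Then there are $z\in T$ and $\rho_i\to0$ such that the tangent cone $T'$ of $T$ at $z$ along $(\rho_i)$ carries the structure of an $(m+1)$-flow cone, and $\mathcal H^s(T')>0$.
\end{proposition}

\begin{proof}
Let $O=\{\Phi_to:t\in\mathbb R^m\}$. It is isometric to $(\mathbb R^m,N)$, hence complete and closed in $T$.

\emph{Step 1: the point $y$ and the swept set.} One would like a point $y$ with $\Phi_ty\notin O$ for all $t$. Since the flows need not commute, the points excluded by this condition form an image of $\mathbb R^{2m}$, which we cannot show to be $\mathcal H^s$-null. We ask only for $\Phi_ty\ne o$, which excludes an image of $\mathbb R^m$, and Step~2 is arranged so that this suffices.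

If $g,g'$ are isometries and $w\in T$, then $d(g\varphi^j_\tau g'w,g\varphi^j_{\tau'}g'w)=d(\varphi^j_{\tau-\tau'}w',w')\le C|\tau-\tau'|$ with $w'=\varphi^j_{\tau'}g'w$. Changing one coordinate at a time, we see that a product of the flows in any fixed order, applied to a fixed point, is a Lipschitz function of $t\in\mathbb R^m$. So the set $O^{\mathrm{rev}}=\{\varphi^m_{t_m}\cdots\varphi^1_{t_1}o:t\in\mathbb R^m\}$ is $\mathcal H^s$-null, as $s>m$. The proper space $T$ is separable, so Lemma~\ref{lem:density} provides $y\notin O^{\mathrm{rev}}$ with $\Theta(y)\ge\frac12$. Put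
$$A(t,\lambda)=\Phi_th_\lambda y\qquad(t\in\mathbb R^m,\ \lambda\ge0).$$
Since $d(A(t,\lambda),A(t,\mu))=|\lambda-\mu|\,d(o,y)$, the map $A$ is Lipschitz, and $A(t,0)=\Phi_to$. If $\Phi_ty=o$, then $y=\varphi^m_{-t_m}\cdots\varphi^1_{-t_1}o\in O^{\mathrm{rev}}$. Hence
\begin{equation}\label{eq:avoid}
A(t,1)=\Phi_ty\ne o\qquad\text{for all }t\in\mathbb R^m.
\end{equation}

\emph{Step 2: $\mathcal H^{m+1}(A(\mathbb R^m\times(0,1)))>0$.} We map the swept set to $\mathbb R^{m+1}$ by $m$ coordinates along $O$ and by the distance to $O$. The coordinates of the map $\Phi_to\mapsto t$ are $C'$-Lipschitz on $O$ for some $C'$. Extend them by McShane's formula to $\pi=(\pi_1,\dots,\pi_m):T\to\mathbb R^m$ with $C'$-Lipschitz coordinates, and put $D=d(\cdot,O)$. The image of $(\pi,D)$ lies in a half-space and sends $o$ to the origin, on its boundary; to apply Lemma~\ref{lem:degree} we double the picture by reflection. Fix $L>C'd(o,y)$, let $Q=[-L,L]^m\times[-1,1]$, and define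
$$G(t,\lambda)=\bigl(\pi(A(t,|\lambda|)),\ \operatorname{sgn}(\lambda)\,D(A(t,|\lambda|))\bigr)\in\mathbb R^{m+1}.$$
The map $G$ is continuous because $D(A(t,0))=0$. The homotopy $(1-\tau)G+\tau\,\mathrm{id}$, $0\le\tau\le1$, avoids $0$ on $\partial Q$:
\begin{itemize}
\item On a face $t_j=\pm L$ we have $\pi_j(A(t,0))=t_j$, so $|\pi_j(A(t,|\lambda|))-t_j|\le C'|\lambda|\,d(o,y)<L$. Thus the $j$-th coordinate of $G$ has the sign of $t_j$, and so has the $j$-th coordinate of the homotopy.
\item On a face $\lambda=\pm1$ the last coordinate is $\pm\bigl((1-\tau)D(A(t,1))+\tau\bigr)$, which is nonzero for $\tau>0$. For $\tau=0$, suppose $G(t,\pm1)=0$. Then $D(A(t,1))=0$, so $A(t,1)=\Phi_uo$ for some $u$ as $O$ is closed, and $u=\pi(A(t,1))=0$. So $A(t,1)=o$, against \eqref{eq:avoid}.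
\end{itemize}
By Lemma~\ref{lem:degree}, $G(Q)$ contains a ball about $0$. The points of this ball with positive last coordinate come from $\lambda>0$. So the Lipschitz map $(\pi,D)$ sends $A([-L,L]^m\times(0,1])$ onto a set with nonempty interior in $\mathbb R^{m+1}$, and $\mathcal H^{m+1}(A([-L,L]^m\times(0,1]))>0$. The set $A(\mathbb R^m\times\{1\})$ is a Lipschitz image of $\mathbb R^m$, hence $\mathcal H^{m+1}$-null, and Step~2 follows.

\emph{Step 3: the point $z$ and the cone $T'$.} We use the parameter $u=\log\lambda$, in which the dilations form an additive group. The map $\tilde A(t,u)=A(t,e^{\min(u,0)})$ is Lipschitz on $\mathbb R^{m+1}$ and sends $E=\mathbb R^m\times(-\infty,0)$ onto $A(\mathbb R^m\times(0,1))$. By Step~2 and Theorem~\ref{thm:K} there is $(a,u)\in E$ at which the metric differential of $\tilde A$ exists and is a norm $N'$ on $\mathbb R^{m+1}$. Put $\lambda=e^u$, $z=\Phi_ah_\lambda y$, and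
$$f(\tau)=\Phi_{a+(\tau_1,\dots,\tau_m)}\,h_{\lambda e^{\tau_{m+1}}}y\qquad(\tau\in\mathbb R^{m+1}).$$
For $|\tau_{m+1}|<|u|$ we have $f(\tau)=\tilde A((a,u)+\tau)$, so
\begin{equation}\label{eq:md}
d(f(\tau),f(\tau'))=N'(\tau-\tau')+o(|\tau|+|\tau'|)\qquad(\tau,\tau'\to0).
\end{equation}
The bijections $\Phi_a$ and $h_\lambda$ preserve $\Theta$, so $\Theta(z)=\Theta(y)\ge\frac12$. This is why one good point $y$ is enough: the density and the differentiability, two unrelated almost-everywhere properties, both hold at $z$. Corollary~\ref{cor:cone} gives $\rho_i\to0$ such that the tangent cone $T'$ of $T$ at $z$ along $(\rho_i)$ is globally tame, has dilations about $o'=[z]$, and satisfies $\mathcal H^s(T')>0$.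

\emph{Step 4: the flows on $T'$.} In $f(\tau)$ the increment $\varphi^j_{\tau_j}$ sits in the middle of a product, so $f(\tau)$ is not obtained from $z$ by applying the flows $\varphi^j$ themselves. Conjugation repairs this. Let $g_j=\varphi^1_{a_1}\cdots\varphi^j_{a_j}$, so that $g_0=\mathrm{id}$ and $g_m=\Phi_a$, and put
$$\psi^j_\tau=g_{j-1}\,\varphi^j_\tau\,g_{j-1}^{-1}\quad(1\le j\le m),\qquad\psi^{m+1}_\tau=g_m\,h_{e^\tau}\,g_m^{-1}.$$
Each $\psi^j$ is a one-parameter group of bijections of $T$. For $j\le m$, $\psi^j_\tau$ is an isometry with $d(x,\psi^j_\tau x)\le C|\tau|$. The map $\psi^{m+1}_\tau$ multiplies distances by $e^\tau$, and $d(x,\psi^{m+1}_\tau x)=|e^\tau-1|\,d(o,g_m^{-1}x)$. Define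
$$\varphi'^{\,j}_\tau[x_i]=[\psi^j_{\rho_i\tau}x_i]\qquad(1\le j\le m+1).$$
If $[x_i]\in T'$, then $x_i\to z$ and $d(o,g_m^{-1}x_i)\to d(o,h_\lambda y)=\lambda\,d(o,y)$. So $d(x_i,\psi^j_{\rho_i\tau}x_i)/\rho_i$ is at most $C|\tau|$ for $j\le m$ and converges to $|\tau|\lambda\,d(o,y)$ for $j=m+1$. Hence the right-hand side is a point of $T'$. Since $\psi^j_{\rho_i\tau}$ multiplies distances by $1$ or by $e^{\rho_i\tau}\to1$, the map $\varphi'^{\,j}_\tau$ is well defined and distance preserving. The group law holds term by term. So the $\varphi'^{\,j}$ are one-parameter groups of isometries of $T'$, with displacement at most $\max(C,\lambda\,d(o,y))\,|\tau|$.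

Since $g_{j-1}^{-1}g_j=\varphi^j_{a_j}$ and $g_m^{-1}z=h_\lambda y$, the product telescopes:
$$\psi^1_{\tau_1}\cdots\psi^{m+1}_{\tau_{m+1}}z=\varphi^1_{\tau_1}\varphi^1_{a_1}\cdots\varphi^m_{\tau_m}\varphi^m_{a_m}\,h_{e^{\tau_{m+1}}}h_\lambda y=f(\tau).$$
Hence $\varphi'^{\,1}_{\tau_1}\cdots\varphi'^{\,m+1}_{\tau_{m+1}}o'=[f(\rho_i\tau)]$, and \eqref{eq:md} gives $d(f(\rho_i\tau),f(\rho_i\tau'))/\rho_i\to N'(\tau-\tau')$. So $T'$ is an $(m+1)$-flow cone with norm $N'$.
\end{proof}

\begin{proposition}\label{prop:normed}
Let $Z$ be a separable metric space that is tame at every point, let $n\ge0$ be an integer, and let $\mathcal H^s(Z)>0$ for some $s>n$. Then there are $p\in Z$ and an $(n+1)$-dimensional normed space $V$ such that for every finite $F\subset V$ and every $\theta>0$ there is a $\theta$-approximation $F\to\bar B(p,\theta)\subset Z$ at some scale $\mu>1/\theta$.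
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:density} there is $p$ with $\Theta(p)\ge\frac12$. By Corollary~\ref{cor:cone} the tangent cone $T_0$ of $Z$ at $p$ along a suitable $(\rho_i)$ is a $0$-flow cone with $\mathcal H^s(T_0)>0$. Apply Proposition~\ref{prop:step} for $m=0,\dots,n$, where always $m\le n<s$. This gives $T_1,\dots,T_{n+1}$, where $T_{m+1}$ is a tangent cone of $T_m$ and an $(m+1)$-flow cone. The orbit of the base point in $T_{n+1}$ is an isometric copy of an $(n+1)$-dimensional normed space $V$.

Let $F\subset V$ be finite. We claim that for each $m$ and each $\theta'>0$ there is a $\theta'$-approximation $F\to T_m$ at some scale. For $m=n+1$ take the inclusion. If the claim holds for $m+1$, take a $\frac{\theta'}2$-approximation $F\to T_{m+1}$ at a scale $\mu'$, approximate its image in $T_m$ with error $\frac{\theta'}{2\mu'}$ by Lemma~\ref{lem:finite}, and compose by \eqref{eq:compose}.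

Now take a $\frac\theta2$-approximation of $F$ onto $F_0\subset T_0$ at a scale $\mu_0$, and let $R_0=\max_{F_0}d(o,\cdot)$. By Lemma~\ref{lem:finite}, for $\omega$-most $i$ there is a $\frac\theta{2\mu_0}$-approximation $F_0\to Z$ at scale $\rho_i^{-1}$ with image in $\bar B(p,(R_0+\frac\theta{2\mu_0})\rho_i)$. By \eqref{eq:compose} the composition is a $\theta$-approximation at scale $\mu=\mu_0/\rho_i$. As $\rho_i\to0$, for $\omega$-most $i$ we also have $\mu>1/\theta$ and image in $\bar B(p,\theta)$.
\end{proof}

\section{A finite configuration that forces dimension}\label{sec:criterion}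

We look for finitely many inequalities between distances, stable under small errors, that imply $\dim\ge k$. For $k=1$ take a point $x$ almost between two points $a^-$ and $a^+$. Moving from $x$ toward $a^+$ decreases $d(a^+,\cdot)$ at unit rate; as the sum $d(a^+,\cdot)+d(a^-,\cdot)$ is almost minimal at $x$, the difference $d(a^-,\cdot)-d(a^+,\cdot)$ increases. It serves as a coordinate. For general $k$ we take $k$ pairs $a_j^\pm$, move successively toward the first, second, \dots, $k$-th pair, and need the $j$-th coordinate to be governed by the $j$-th move.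

In Euclidean space one would take orthogonal directions. In a normed space, the distance to a far point in direction $u_j$ is insensitive to moves in direction $u_i$ if the differential of the norm at $u_j$ vanishes on $u_i$, and this relation is not symmetric: for the $\ell^\infty$-norm on $\mathbb R^2$, the differential at $u_1=(1,\frac12)$ is the first coordinate and vanishes on $u_2=(0,1)$, while the differential at $u_2$ is the second coordinate and equals $\frac12$ on $u_1$. A successive choice gives the relation for $i>j$ only. We compensate by making the earlier moves much shorter than the later ones. All moves are also so short that the product of any two lengths is small compared with the shortest length; this absorbs the error made by starting a move near $x$ and not at $x$.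

Fix $k\ge1$ and put
$$\eta=\tfrac1{40},\qquad\varepsilon_k=\eta^{2k},\qquad r_i=\eta^{2k-i}\ \ (1\le i\le k),\qquad Q=\prod_{i=1}^k[-r_i,r_i].$$
Thus $\varepsilon_k=\eta r_1\le\eta r_j$, and geometric series give $\sum_{i<j}r_i\le2\eta r_j$ and $\sum_ir_i\le2\eta^k$.

\begin{proposition}\label{prop:criterion}
Let $B$ be a metric space with a map $\sigma:B\times B\times[0,1]\to B$ satisfying (T1) and (T2). Suppose $x,a_j^\pm\in B$ $(1\le j\le k)$ satisfy, with $R_j^\pm=d(x,a_j^\pm)$:
\begin{itemize}
\item[(C1)] $R_j^\pm\ge1$;
\item[(C2)] $d(a_j^+,a_j^-)\ge R_j^++R_j^--\varepsilon_k$;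
\item[(C3)] $d(a_j^\alpha,a_i^\beta)\le R_j^\alpha+\varepsilon_kR_i^\beta$ for $j<i$ and all signs $\alpha,\beta$.
\end{itemize}
Then there is a Lipschitz map $F:Q\to\bar B(x,1)\subset B$ whose image $\Gamma$ satisfies $\dim\Gamma\ge k$ and $\mathcal H^k(\Gamma)>0$.
\end{proposition}

\begin{proof}
\emph{The map.} For $s\in Q$ let $z_0=x$ and $z_i=\sigma_{z_{i-1}a_i^\beta}(|s_i|/R_i^\beta)$, where $\beta$ is the sign of $s_i$; for $s_i=0$ both signs give $z_i=z_{i-1}$. The parameter lies in $[0,1]$ by (C1). Put $F(s)=z_k$ and $\Delta=2\sum_ir_i\le4\eta^k\le1$. If $d(x,z_{i-1})\le1$, then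
$$d(z_{i-1},a_i^\beta)/R_i^\beta\le(R_i^\beta+1)/R_i^\beta\le2,\qquad\text{so}\qquad d(z_{i-1},z_i)\le2|s_i| .$$
By induction $d(x,z_i)\le2\sum_{l\le i}r_l\le\Delta\le1$ for all $i$. Let $s'\in Q$ have the points $z_i'$. If $s_is_i'\ge0$, then \eqref{eq:lip} gives $d(z_i,z_i')\le d(z_{i-1},z_{i-1}')+2|s_i-s_i'|$. If $s_is_i'<0$, then $d(z_i,z_i')\le2|s_i|+d(z_{i-1},z_{i-1}')+2|s_i'|$, which is the same bound. So $d(F(s),F(s'))\le2\sum_i|s_i-s_i'|$.

\emph{The effect of one move.} Let $f_j^\alpha=d(a_j^\alpha,\cdot)$. Consider the move from $z=z_{i-1}$ to $z'=z_i=\sigma_{zc}(\tau)$, where $c=a_i^\beta$ and $\tau=|s_i|/R_i^\beta$. As $d(x,z)\le\Delta$, we have $f_j^\alpha(z)\ge R_j^\alpha-\Delta$.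
\begin{itemize}
\item If $i>j$, then \eqref{eq:convex}, (C3) and (C1) give
$$f_j^\alpha(z')-f_j^\alpha(z)\le\tau\bigl(f_j^\alpha(c)-f_j^\alpha(z)\bigr)\le\tau(\varepsilon_kR_i^\beta+\Delta)\le|s_i|(\varepsilon_k+\Delta).$$
\item If $i=j$ and $\beta=\alpha$, then (T1) gives $f_j^\alpha(z')=(1-\tau)f_j^\alpha(z)$, and $\tau f_j^\alpha(z)\ge|s_j|(R_j^\alpha-\Delta)/R_j^\alpha\ge|s_j|(1-\Delta)$.
\item If $i<j$, then $f_j^\alpha(z')-f_j^\alpha(z)\le d(z,z')\le2|s_i|$.
\end{itemize}
Let $v_j^\alpha=f_j^\alpha-f_j^\alpha(x)$. On the face $s_j=\alpha r_j$ of $Q$ we add the $k$ moves and use $\Delta\le4\eta$, $\varepsilon_k+\Delta\le5\eta^k$ and $\eta^{2k}\le\eta r_j$: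
$$v_j^\alpha(F(s))\le2\sum_{i<j}r_i-r_j(1-\Delta)+(\varepsilon_k+\Delta)\sum_{i>j}r_i\le4\eta r_j-r_j(1-4\eta)+10\eta^{2k}\le-r_j(1-18\eta)\le-\frac{r_j}2 .$$

\emph{The coordinates.} Let $H_j=v_j^--v_j^+$ and $H=(H_1,\dots,H_k):B\to\mathbb R^k$, a Lipschitz map. By the triangle inequality and (C2), $v_j^++v_j^-\ge d(a_j^+,a_j^-)-R_j^+-R_j^-\ge-\varepsilon_k$ everywhere. Hence
$$H_j\circ F=(v_j^++v_j^-)\circ F-2v_j^+\circ F\ge r_j-\varepsilon_k>0\quad\text{on }s_j=r_j,$$
$$H_j\circ F=2v_j^-\circ F-(v_j^++v_j^-)\circ F\le-r_j+\varepsilon_k<0\quad\text{on }s_j=-r_j.$$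
So the linear homotopy from $H\circ F$ to the inclusion avoids $0$ on $\partial Q$. By Lemma~\ref{lem:degree}, $H(\Gamma)$ contains a neighborhood of $0$, and therefore $\mathcal H^k(\Gamma)>0$.

\emph{The dimension.} Suppose $\dim\Gamma\le k-1$, and let $0<\delta<\min_{\partial Q}|H\circ F|$. As $\Gamma$ is compact, it has a finite open cover by sets whose images under $H$ have diameter less than $\delta/2$; refine it to a finite cover by nonempty open sets $U_l$ such that each point lies in at most $k$ of them. Take a subordinate partition of unity $\chi_l$ and points $w_l\in H(U_l)$, and put $g_0=\sum_l\chi_lw_l$. If $\chi_l(\xi)>0$, then $|w_l-H(\xi)|<\delta/2$; so $|g_0-H|<\delta/2$ on $\Gamma$. The image $g_0(\Gamma)$ lies in a finite union of convex hulls of at most $k$ points, which is nowhere dense in $\mathbb R^k$. Choose $w\notin g_0(\Gamma)$ with $|w|<\delta/2$ and put $g=g_0-w$. Then $g$ omits $0$ and $|g-H|<\delta$. On $\partial Q$ the linear homotopy from $g\circ F$ to $H\circ F$ avoids $0$, so Lemma~\ref{lem:degree} gives $0\in g(F(Q))$, a contradiction.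
\end{proof}

Every normed space contains such a configuration, with room for errors.

\begin{lemma}\label{lem:config}
Every $k$-dimensional normed space $(V,N)$ contains a set $\Lambda=\{0\}\cup\{a_j^\pm:1\le j\le k\}$ with the following property. If $\Lambda\to B$ is an $\frac{\varepsilon_k}8$-approximation at scale $\mu$ in a metric space $(B,d)$, then the images $x$ of $0$ and $\hat a_j^\pm$ of $a_j^\pm$ satisfy (C1)--(C3) in $(B,\mu d)$.
\end{lemma}

\begin{proof}
Write $\varepsilon=\varepsilon_k$. The Lipschitz function $N$ is differentiable almost everywhere by Rademacher's theorem, and the set of points of differentiability is invariant under nonzero scalings; so it meets the unit sphere in a dense set. Choose successively unit vectors $u_1,\dots,u_k$ at which $N$ is differentiable, with differentials $\ell_j$, such that $|\ell_j(u_i)|\le\varepsilon/8$ for $j<i$. This is possible: for $i\le k$ the subspace $\bigcap_{j<i}\ker\ell_j$ contains a unit vector, and we take $u_i$ close to it. Put $R_k=2$ and choose $R_{k-1},\dots,R_1\ge2$ in this order. For fixed $w\in V$,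
$$N(Ru_j+w)-R=R\bigl(N(u_j+w/R)-N(u_j)\bigr)\to\ell_j(w)\qquad(R\to\infty).$$
Applying this to the finitely many vectors $w=\pm R_iu_i$, $i>j$, we find $R_j\ge2$ with $N(R_ju_j\pm R_iu_i)\le R_j+\frac\varepsilon8R_i+\frac\varepsilon8\le R_j+\frac\varepsilon4R_i$ for all $i>j$. Put $a_j^\pm=\pm R_ju_j$. Since $N(-v)=N(v)$, we have $N(a_j^\alpha-a_i^\beta)\le R_j+\frac\varepsilon4R_i$ for $j<i$ and all signs, and $N(a_j^+-a_j^-)=2R_j$.

Let $\theta=\varepsilon/8$ and $\hat R_j^\pm=\mu\,d(x,\hat a_j^\pm)$, so that $|\hat R_j^\pm-R_j|<\theta$. Then $\hat R_j^\pm\ge2-\theta\ge1$, which is (C1). Next, $\mu\,d(\hat a_j^+,\hat a_j^-)\ge2R_j-\theta\ge\hat R_j^++\hat R_j^--3\theta$ and $3\theta\le\varepsilon$, which is (C2). Finally, for $j<i$,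
$$\mu\,d(\hat a_j^\alpha,\hat a_i^\beta)\le R_j+\tfrac\varepsilon4R_i+\theta\le\hat R_j^\alpha+2\theta+\tfrac\varepsilon4\hat R_i^\beta+\tfrac\varepsilon4\theta\le\hat R_j^\alpha+\varepsilon\hat R_i^\beta,$$
because $2\theta=\frac\varepsilon4$, $\theta\le1$ and $\hat R_i^\beta\ge1$. This is (C3).
\end{proof}

A \emph{Lipschitz $k$-cube} in a metric space is the image of a Lipschitz map defined on $[0,1]^k$; it is compact. The box $Q$ is an affine image of $[0,1]^k$.

\begin{corollary}\label{cor:cube}
Let $X$ be $r$-tame at $p$, $B=\bar B(p,4r)$, and let $\Lambda$ be the configuration of Lemma~\ref{lem:config} in a $k$-dimensional normed space. If $\Lambda\to B$ is an $\frac{\varepsilon_k}8$-approximation at scale $\mu$ and $x$ is the image of $0$, then there is a Lipschitz $k$-cube $\Gamma\subset\bar B(x,1/\mu)$ with $\dim\Gamma\ge k$ and $\mathcal H^k(\Gamma)>0$.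
\end{corollary}

\begin{proof}
The map $\sigma$ of the tame ball satisfies (T1) and (T2) for the metric $\mu d$ as well. Apply Lemma~\ref{lem:config} and Proposition~\ref{prop:criterion} in $(B,\mu d)$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

The next statement contains the implication \eqref{eq:key}.

\begin{proposition}\label{prop:key}
Let $X$ be GNPC.
\begin{itemize}
\item[(i)] Let $k\ge1$, $p\in X$, and let $V$ be a $k$-dimensional normed space such that for every finite $F\subset V$ and $\theta>0$ there is a $\theta$-approximation $F\to\bar B(p,\theta)$ at some scale. Then there is a Lipschitz $k$-cube $\Gamma\subset X$ with $\dim\Gamma\ge k$ and $\mathcal H^k(\Gamma)>0$.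
\item[(ii)] Let $n\ge0$ be an integer and $\mathcal H^s(X)>0$ for some $s>n$. Then there is such a $\Gamma$ with $k=n+1$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) By Lemma~\ref{lem:tame}, $X$ is $r$-tame at $p$ for some $r$. Take $F=\Lambda$ and $\theta=\min(\varepsilon_k/8,4r)$, so that the image lies in $\bar B(p,4r)$, and apply Corollary~\ref{cor:cube}.

(ii) The space $X$ is separable and tame at every point, so Proposition~\ref{prop:normed} gives the hypothesis of (i) with $k=n+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]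
By Theorem~\ref{thm:S}, $\dim X\le\dim_HX$, which settles the case $\dim X=\infty$. Let $\dim X=n<\infty$ and suppose $\dim_HX>n$. Choose $s\in(n,\dim_HX)$; then $\mathcal H^s(X)=\infty$. Proposition~\ref{prop:key}(ii) gives a compact set $\Gamma\subset X$ with $\dim\Gamma\ge n+1$, while $\dim\Gamma\le\dim X=n$ because $\Gamma$ is closed.
\end{proof}

For the Assouad dimension, a compact set $K$ with $\dim_AK>s$ need not have a point of positive $s$-density. The places where coverings are expensive may move with the scale, so the first blow-up follows them.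

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\dim U=\infty$ there is nothing to prove. Let $n=\dim U<\infty$ and suppose $\dim_AK>s>n$ for some real $s$.

\emph{Step 1. For every $i\ge1$ there are $q_i\in K$ and $0<\rho_i\le1/i$ such that every finite cover $\{V_l\}$ of $\bar B(q_i,\rho_i)\cap K$ satisfies $\sum_l\max(\operatorname{diam}V_l,\rho_i/i)^s\ge2^{-s}\rho_i^s$.}

Suppose this fails for $i=i_0$. Then for all $q\in K$ and $0<\rho\le1/i_0$ the set $\bar B(q,\rho)\cap K$ has a finite cover by nonempty subsets $V_l$ with $\sum_l\rho_l^s<2^{-s}\rho^s$, where $\rho_l=\max(\operatorname{diam}V_l,\rho/i_0)$. Choosing points $q'_l\in V_l$, we cover $\bar B(q,\rho)\cap K$ by balls $\bar B(q'_l,\rho_l)$ centered in $K$ with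
$$\rho/i_0\le\rho_l<\rho/2,\qquad\sum_l\rho_l^s\le\rho^s .$$
Fix $q\in K$, $0<\rho\le1/i_0$ and $0<\varepsilon<1$. Start with $\bar B(q,\rho)$ and keep replacing every ball of radius greater than $\varepsilon\rho$ in this way. The balls always cover $\bar B(q,\rho)\cap K$, and the sum of the $s$-th powers of the radii never increases. Radii at least halve at each replacement, so the procedure stops. Each final ball has radius at most $\varepsilon\rho$ and comes from a ball of radius greater than $\varepsilon\rho$, so its radius is at least $\varepsilon\rho/i_0$. Hence there are at most $i_0^s\varepsilon^{-s}$ final balls. If $\rho>1/i_0$, cover $K$ by $M$ balls of radius $1/i_0$ centered in $K$, with $M$ depending only on $K$ and $i_0$; then $K$ is covered by $Mi_0^s\varepsilon^{-s}$ balls of radius $\varepsilon/i_0\le\varepsilon\rho$. So $\dim_AK\le s$, a contradiction.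

\emph{Step 2: a blow-up with mass.} Pass to a subsequence with $q_i\to p\in K$ and renumber it. The inequality of Step~1 then holds with $\rho_i/i$ replaced by $\kappa_i\rho_i$ for some $\kappa_i\to0$, and $\rho_i\to0$. Let $X$ be $r$-tame at $p$ and $B=\bar B(p,4r)$; we may assume $q_i\in\bar B(p,r)$ for all $i$. Let $W$ be the blow-up of $X$ along $(q_i,\rho_i)$, with base point $o$. By Lemma~\ref{lem:global}, $W$ is globally tame, hence separable and tame at every point. By Lemma~\ref{lem:content} with $E_i=\bar B(q_i,\rho_i)\cap K$ and $c=2^{-s}$ we have $\mathcal H^s(W)>0$.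

\emph{Step 3: a cube in $U$.} Put $k=n+1$. Proposition~\ref{prop:normed} applied to $W$ gives a $k$-dimensional normed space and an $\frac{\varepsilon_k}{16}$-approximation of its configuration $\Lambda$ onto a finite set $F_W\subset W$ at some scale $\mu_W$. Let $R=\max_{F_W}d(o,\cdot)+\frac{\varepsilon_k}{16\mu_W}$. By Lemma~\ref{lem:finite} with error $\frac{\varepsilon_k}{16\mu_W}$ and by \eqref{eq:compose}, for $\omega$-most $i$ there is an $\frac{\varepsilon_k}8$-approximation $\Lambda\to B$ at scale $\mu=\mu_W/\rho_i$ with image in $\bar B(q_i,R\rho_i)$. Corollary~\ref{cor:cube} gives a compact set $\Gamma\subset\bar B(q_i,(R+\mu_W^{-1})\rho_i)$ with $\dim\Gamma\ge n+1$. As $q_i\to p\in U$ and $\rho_i\to0$, this ball lies in $U$ for large $i$. So $\dim U\ge n+1$, a contradiction. Hence $\dim_AK\le\dim U$.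

\emph{The last assertion.} Let $\mathcal N(\delta)$ be the least number of closed balls of radius $\delta$ centered in $K$ that cover $K$. The lower and upper box dimensions $\underline{\dim}_BK$ and $\overline{\dim}_BK$ are the lower and upper limits of $\log\mathcal N(\delta)/\log(1/\delta)$ as $\delta\to0$. If $s>\underline{\dim}_BK$, then $\mathcal N(\delta)(2\delta)^s\to0$ along a sequence, so $\mathcal H^s_\infty(K)=0$; thus $\dim_HK\le\underline{\dim}_BK$. The definition of $\dim_AK$ with a fixed $\rho\ge\operatorname{diam}K$ gives $\overline{\dim}_BK\le\dim_AK$. With Theorem~\ref{thm:S} and the case $U=X$ we obtain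
$$\dim K\le\dim_HK\le\underline{\dim}_BK\le\overline{\dim}_BK\le\dim_AK\le\dim X,$$
and all terms are equal if $\dim K=\dim X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We prove (a)$\Rightarrow$(c)$\Rightarrow$(b)$\Rightarrow$(a),(d),(f), then (d)$\Rightarrow$(e)$\Rightarrow$(c) and (f)$\Rightarrow$(a).

(a)$\Rightarrow$(c) is Theorem~\ref{thm:S}.

(c)$\Rightarrow$(b): $\mathcal H^n(X)>0$ gives $\dim_HX\ge n>n-1$.

(b)$\Rightarrow$(a),(d),(f): choose $s\in(n-1,\dim_HX)$; then $s>0$ and $\mathcal H^s(X)>0$. Proposition~\ref{prop:key}(ii) with $n-1$ in place of $n$ gives a Lipschitz $n$-cube $\Gamma$ with $\dim\Gamma\ge n$ and $\mathcal H^n(\Gamma)>0$, hence (a) and (d). Proposition~\ref{prop:normed} with $n-1$ in place of $n$ gives (f).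

(d)$\Rightarrow$(e): extend the map to a Lipschitz map $f$ on $\mathbb R^n$ by composing with the nearest-point retraction onto $E=[0,1]^n$. By Theorem~\ref{thm:K}, $\mathrm{MD}_x$ is a norm on a subset of $E$ of positive measure, so one of the compact sets on which $f$ is $(1+\varepsilon)$-biLipschitz has positive measure. Take it as $A$.

(e)$\Rightarrow$(c): the inverse of the embedding is a Lipschitz map from a subset of $X$ onto $A$, and $\mathcal H^n(A)>0$.

(f)$\Rightarrow$(a): Proposition~\ref{prop:key}(i) with $k=n$ gives a compact set $\Gamma\subset X$ with $\dim\Gamma\ge n$.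
\end{proof}

\begin{thebibliography}{9}

\bibitem{FG} Tadashi Fujioka, Shijie Gu, \emph{Topological regularity of Busemann spaces of nonpositive curvature}, arXiv:2504.14455 (2025).

\bibitem{HW} Hurewicz, Wallman, \emph{Dimension Theory}, Ch.~VII.

\bibitem{Ki} Kirchheim, Proc. AMS 121 (1994).

\end{thebibliography}
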